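\title{The ascending chain condition for semigroup varieties is not preserved by joins}

\begin{abstract}
We give two semigroup varieties $\mathcal U$ and $\mathcal V$, each with finitely many subvarieties, whose join does not satisfy the ascending chain condition on subvarieties. The variety $\mathcal U$ is generated by the symmetric group $S_3$ and has five subvarieties; the variety $\mathcal V$ is defined by two identities. Both are Cross varieties, and their join is finitely based and generated by a finite semigroup, yet the lattice of subvarieties of the join contains an order-isomorphic copy of the power set of $\mathbb N$. The proof encodes sets of words that are closed under substitution as subvarieties of the join, and reduces the comparison of such sets to the existence of linear maps between subsets of vector spaces over $\mathbb F_2$.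
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{variety} of semigroups is the class of all semigroups that satisfy a given set of identities in the signature $\{\,\cdot\,\}$. The subvarieties of a variety $\mathcal V$, ordered by inclusion, form a lattice $\mathfrak L(\mathcal V)$: the meet of two varieties is their intersection, and the join $\mathcal U\vee\mathcal V$ is the smallest variety that contains both. We say that $\mathcal V$ satisfies the \emph{ascending chain condition} (ACC) if $\mathfrak L(\mathcal V)$ contains no infinite strictly ascending chain. The descending chain condition (DCC) is defined dually.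

The ACC is a finiteness condition. Every variety is the join of the ascending chain of the subvarieties generated by its members with at most $n$ generators, $n=1,2,\dots$; so in a variety with the ACC, each subvariety is determined by its members with a bounded number of generators. The condition passes to subvarieties, and hence to meets. The question for joins was posed by Jackson and Lee \cite{JL}:
\begin{quote}
Are there semigroup varieties $\mathcal U$ and $\mathcal V$ with the ascending chain condition such that $\mathcal U\vee\mathcal V$ does not satisfy the ascending chain condition?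
\end{quote}

The first guess is that there are none. The sum of two Noetherian submodules of a module is Noetherian, and the proof uses only the \emph{modular law}: $c\wedge(a\vee b)=a\vee(c\wedge b)$ whenever $a\le c$. The same argument applies to varieties when the modular law is available.

\begin{proposition}\label{prop:modular}
If $\mathcal U$ and $\mathcal V$ satisfy the ACC and the lattice $\mathfrak L(\mathcal U\vee\mathcal V)$ is modular, then $\mathcal U\vee\mathcal V$ satisfies the ACC.
\end{proposition}

\begin{proof}
Let $\mathcal W_1\subseteq\mathcal W_2\subseteq\cdots$ be subvarieties of $\mathcal U\vee\mathcal V$. The chain $\mathcal W_i\wedge\mathcal V$ in $\mathfrak L(\mathcal V)$ and the chain $(\mathcal W_i\vee\mathcal V)\wedge\mathcal U$ in $\mathfrak L(\mathcal U)$ stabilize. By the modular law,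
\[
\mathcal W_i\vee\mathcal V=(\mathcal W_i\vee\mathcal V)\wedge(\mathcal V\vee\mathcal U)=\mathcal V\vee\bigl((\mathcal W_i\vee\mathcal V)\wedge\mathcal U\bigr),
\]
so the chain $\mathcal W_i\vee\mathcal V$ stabilizes as well. For large $i$ the modular law then gives
\[
\mathcal W_{i+1}=\mathcal W_{i+1}\wedge(\mathcal W_i\vee\mathcal V)=\mathcal W_i\vee(\mathcal W_{i+1}\wedge\mathcal V)=\mathcal W_i\vee(\mathcal W_i\wedge\mathcal V)=\mathcal W_i.\qedhere
\]
\end{proof}

This settles the case of two periodic group varieties, that is, varieties that satisfy $x^ny\approx y\approx yx^n$ for some $n\ge1$. The join of two such varieties, with exponents $m$ and $n$, is again one, with exponent $mn$. Its subvarieties correspond, in an order-reversing way, to the fully invariant subgroups of its free group of countable rank. These subgroups are normal and are closed under intersections and products, so they form a sublattice of the modular lattice of normal subgroups, and the dual of a modular lattice is modular.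

An example must therefore exploit a failure of modularity. We show that an example exists, and that one of the two varieties can be a small group variety. Throughout, $\mathcal U=\operatorname{var}S_3$ is the variety generated by the symmetric group of degree $3$, and $\mathcal V$ is the variety defined by
\begin{equation}\label{eq:V}
xy\,t_1t_2\cdots t_7\approx xy^2\,t_1t_2\cdots t_7,\qquad xyz\,t_1t_2\cdots t_7\approx xzy\,t_1t_2\cdots t_7 .
\end{equation}

\begin{theorem}\label{thm:acc}
The lattice $\mathfrak L(\mathcal U)$ has five elements, the lattice $\mathfrak L(\mathcal V)$ is finite, and $\mathcal U\vee\mathcal V$ does not satisfy the ascending chain condition.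
\end{theorem}

So the answer to the question is yes. A \emph{Cross variety} is a variety that is finitely based (defined by finitely many identities), is generated by a finite semigroup, and has finitely many subvarieties. A map $f$ between ordered sets is an \emph{order embedding} if $p\le q$ is equivalent to $f(p)\le f(q)$.

\begin{theorem}\label{thm:strong}
The varieties $\mathcal U$ and $\mathcal V$ are Cross varieties. Their join is finitely based and generated by a finite semigroup, and the Boolean lattice of all subsets of $\mathbb N$ order-embeds in $\mathfrak L(\mathcal U\vee\mathcal V)$. Hence $\mathfrak L(\mathcal U\vee\mathcal V)$ violates both the ACC and the DCC, has exactly $2^{\aleph_0}$ elements, and contains a chain isomorphic to $(\mathbb R,\le)$.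
\end{theorem}

The idea is the following. A subvariety of $\mathcal U$ is determined by the set of words that equal $1$ in it. Such a set is closed under substitution and under replacing a word by a word that is equal to it in $S_3$, but it is also closed under products, and this leaves only five possibilities (Section~\ref{sec:U}). Sets of words with only the first two closure properties are far more numerous. The variety $\mathcal V$ is a device for detecting them. It remembers the first letter of a long word, its last seven letters, and the set of letters in between, and nothing else (Section~\ref{sec:V}). In the join, a word $a\,w\,a^7$ in which $a$ does not occur in $w$ therefore keeps its shape, while $w$ is remembered as an element of a free group of $\mathcal U$. An identity $b\,w'b^7\approx b^7w'b$ can destroy this shape only by matching the whole word, and it does so only when $w$ is a substitution instance of $w'$ modulo the identities of $S_3$ (Section~\ref{sec:marked}). It remains to find many words that are not instances of one another. We attach a word to each subset of $\mathbb F_2^r$ so that substitutions become linear maps (Section~\ref{sec:words}),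 and then find a chain (Section~\ref{sec:chain}) and an antichain (Section~\ref{sec:antichain}) of such subsets. Section~\ref{sec:basis} gives a finite basis for the join.

\section{Words and identities}\label{sec:prelim}

Semigroups are nonempty. Let $\mathcal A$ be a countably infinite alphabet and $\mathcal A^+$ the free semigroup of nonempty words over $\mathcal A$. For a word $u$, the \emph{content} $c(u)$ is the set of letters of $u$, and $|u|$ is its length. An endomorphism of $\mathcal A^+$ is a substitution of nonempty words for letters. An \emph{identity} $u\approx v$ is a pair of words; a semigroup satisfies it if $u$ and $v$ take the same value under every assignment of elements to letters. For a variety $\mathcal W$, let $\mathrm{Eq}(\mathcal W)$ be the set of all identities satisfied by all members of $\mathcal W$. A congruence on $\mathcal A^+$ is \emph{fully invariant} if it is preserved by every endomorphism. We use the following textbook facts.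

\begin{enumerate}
\item[(F1)] The map $\mathcal W\mapsto\mathrm{Eq}(\mathcal W)$ is an order-reversing bijection from the semigroup varieties to the fully invariant congruences on $\mathcal A^+$, and $\mathrm{Eq}(\mathcal W\vee\mathcal W')=\mathrm{Eq}(\mathcal W)\cap\mathrm{Eq}(\mathcal W')$.
\item[(F2)] Let $\Sigma$ be a set of identities. A \emph{$\Sigma$-step} replaces a word $s\,\varphi(p)\,t$ by $s\,\varphi(p')\,t$, where $p\approx p'$ or $p'\approx p$ is in $\Sigma$, $\varphi$ is an endomorphism of $\mathcal A^+$, and the words $s,t$ may be empty. The variety defined by $\Sigma$ satisfies $u\approx v$ if and only if a finite, possibly empty, sequence of $\Sigma$-steps leads from $u$ to $v$. If $\rho$ is a fully invariant congruence, a $\rho$-step from $u$ to $v$ exists if and only if $(u,v)\in\rho$.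
\item[(F3)] The semigroup $F_n(\mathcal W)$ of words over $n$ letters modulo $\mathrm{Eq}(\mathcal W)$ belongs to $\mathcal W$, and an identity in at most $n$ letters holds in $F_n(\mathcal W)$ if and only if it holds in $\mathcal W$.
\end{enumerate}

The subvariety of $\mathcal W$ \emph{defined within $\mathcal W$ by $\Sigma$} is the variety defined by $\mathrm{Eq}(\mathcal W)\cup\Sigma$. We write
\[
u\sim v\quad\text{if $S_3$ satisfies $u\approx v$,}
\]
so that $\sim$ is the congruence $\mathrm{Eq}(\mathcal U)$. Since $S_3$ is a group, $sut\sim svt$ implies $u\sim v$.

\section{The variety generated by $S_3$}\label{sec:U}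

Every element of $S_3$ satisfies $x^6=1$, and every square lies in the subgroup $A_3$ of order $3$, so squares commute. These two laws force a group to be built from $S_3$ in a simple way. It is convenient to view $S_3$ as the group of the six affine maps $t\mapsto\eta t+\alpha$ of $\mathbb F_3$, with $\eta=\pm1$ and $\alpha\in\mathbb F_3$. Writing such a map as $(\alpha,\eta)$, composition is
\begin{equation}\label{eq:affine}
(\alpha,\eta)(\alpha',\eta')=(\alpha+\eta\alpha',\ \eta\eta').
\end{equation}

\begin{lemma}\label{lem:structure}
Let $H$ be a finitely generated group that satisfies $x^6=1$ and $x^2y^2=y^2x^2$. Then $H$ is finite and $H=AQ$, where $A=L_1\times\dots\times L_k$ $(k\ge0)$ is a normal subgroup that is a direct product of groups of order $3$, $Q$ is an elementary abelian $2$-subgroup with $A\cap Q=1$, and there are homomorphisms $\chi_i\colon Q\to\{\pm1\}$ with $qgq^{-1}=g^{\chi_i(q)}$ for $q\in Q$ and $g\in L_i$.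
\end{lemma}

\begin{proof}
Let $A$ be the subgroup generated by all squares. It is normal, and its generators commute and satisfy $(x^2)^3=1$, so $A$ is a vector space over $\mathbb F_3$. The group $H/A$ satisfies $x^2=1$, so it is an elementary abelian $2$-group, and it is finite because it is finitely generated. A subgroup of finite index in a finitely generated group is finitely generated, so $A$ has finite dimension and $H$ is finite. A Sylow $2$-subgroup $Q$ has order $|H/A|$ and meets $A$ trivially; hence $H=AQ$ and $Q\cong H/A$.

Conjugation by $q\in Q$ is a linear map $T$ on $A$ with $T^2=1$. In additive notation $v=4v=2(v+Tv)+2(v-Tv)$, so $A$ is the direct sum of the eigenspaces of $T$ for $1$ and $-1$. The maps given by the elements of $Q$ commute, so each preserves the eigenspaces of the others; splitting successively, we obtain a basis of common eigenvectors. Let $L_i$ be the line spanned by the $i$-th basis vector and $\chi_i(q)$ the eigenvalue of $q$ on it.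
\end{proof}

\begin{proposition}\label{prop:U}
\begin{enumerate}
\item[(a)] Every group that satisfies $x^6=1$ and $x^2y^2=y^2x^2$ belongs to $\mathcal U$, and $\mathcal U$ is defined by $x^6y\approx y\approx yx^6$ and $x^2y^2\approx y^2x^2$.
\item[(b)] The subvarieties of $\mathcal U$ are $\mathcal U$ itself and the varieties generated by the cyclic groups $C_1,C_2,C_3,C_6$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $H$ be such a group. An identity of $S_3$ has finitely many letters, so it holds in $H$ if it holds in all finitely generated subgroups; we may assume that $H$ is as in Lemma~\ref{lem:structure}. Identify each $L_i$ with $(\mathbb F_3,+)$ and write the elements of $H$ uniquely as $gq$ with $g=(g_1,\dots,g_k)\in A$ and $q\in Q$. In the product $gq\cdot g'q'=g\,(qg'q^{-1})\,qq'$, the $i$-th coordinate of the $A$-part is $g_i+\chi_i(q)g_i'$. By \eqref{eq:affine}, the map $\theta_i\colon gq\mapsto(g_i,\chi_i(q))$ is a homomorphism $H\to S_3$. The maps $\theta_1,\dots,\theta_k$ and $gq\mapsto q$ together embed $H$ in $S_3^k\times Q$, and $Q$ is a direct power of $C_2\le S_3$. Hence $H\in\mathcal U$.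

The listed identities hold in $S_3$. In a semigroup that satisfies them, $x^6$ is an identity element and $x^5$ is an inverse of $x$, so it is a group of the kind just treated.

(b) By (a), a subvariety $\mathcal W$ of $\mathcal U$ consists of groups of exponent dividing $6$. Suppose that $\mathcal W$ contains a non-abelian group. Then it contains a non-abelian group $H$ with two generators, and $H=AQ$ as in Lemma~\ref{lem:structure}. If all $\chi_i$ were trivial, $H$ would be the abelian group $A\times Q$. So some $\chi_i$ takes the value $-1$, the homomorphism $\theta_i\colon H\to S_3$ is onto, and $\mathcal W=\mathcal U$.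

Otherwise $\mathcal W$ consists of abelian groups. An abelian group of exponent dividing $6$ is a direct product of a vector space over $\mathbb F_2$ and one over $\mathbb F_3$, and a nonzero vector space over $\mathbb F_p$ contains $C_p$ and embeds in a direct power of $C_p$. So $\mathcal W$ is determined by which of $C_2$, $C_3$ it contains. All four possibilities occur: $C_2$ and $C_3$ are subgroups of $S_3$, $C_6\cong C_2\times C_3$, and $\operatorname{var}C_n$ satisfies $x^ny\approx y$, so it contains $C_p$ only if $p$ divides $n$.
\end{proof}

\section{The variety $\mathcal V$}\label{sec:V}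

A word $u$ of length at least $9$ factors uniquely as $u=xmq$ with $x\in\mathcal A$, $m\in\mathcal A^+$ and $|q|=7$. We call this the \emph{standard factorization} of $u$ and $m$ the \emph{middle} of $u$. Define a relation $\tau$ on $\mathcal A^+$ by: $u\mathrel{\tau}v$ if $u=v$, or if $u$ and $v$ have standard factorizations $u=xmq$ and $v=xm'q$ with $c(m)=c(m')$. For example, over one letter $a$ the $\tau$-classes are $\{a\},\dots,\{a^8\}$ and $\{a^n:n\ge9\}$.

\begin{lemma}\label{lem:tau}
$\mathrm{Eq}(\mathcal V)=\tau$.
\end{lemma}

\begin{proof}
The relation $\tau$ is an equivalence because standard factorizations are unique. Let $u=xmq$ and $v=xm'q$ with $c(m)=c(m')$, let $y$ be a letter, and write $q=q_1q''$ with $q_1\in\mathcal A$. The standard factorizations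
\[
yu=y\cdot xm\cdot q,\quad yv=y\cdot xm'\cdot q,\qquad uy=x\cdot mq_1\cdot q''y,\quad vy=x\cdot m'q_1\cdot q''y
\]
show that $yu\mathrel{\tau}yv$ and $uy\mathrel{\tau}vy$. For an endomorphism $\varphi$, write $\varphi(x)=\bar xp$ with $\bar x\in\mathcal A$ and $\varphi(q)=p'\bar q$ with $|\bar q|=7$, where $p,p'$ may be empty. Then $\varphi(u)=\bar x\cdot p\varphi(m)p'\cdot\bar q$ and $\varphi(v)=\bar x\cdot p\varphi(m')p'\cdot\bar q$, and the middles have the same content. So $\tau$ is a fully invariant congruence. It contains the two identities \eqref{eq:V}, whose middles are $y,y^2$ and $yz,zy$. Hence $\mathrm{Eq}(\mathcal V)\subseteq\tau$.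

Conversely, let $u=xmq$ with $q=q_1\cdots q_7$. If $m=m_1yzm_2$ with letters $y,z$, then the second identity of \eqref{eq:V}, with $xm_1$ for $x$, $m_2q_1$ for $t_1$ and $q_i$ for $t_i$ $(i\ge2)$, transposes $y$ and $z$. The same substitution in the first identity replaces a factor $y^2$ of $m$ by $y$. So we can sort $m$ according to a fixed order of $\mathcal A$ and then delete repeated letters. The result depends only on $x$, $q$ and $c(m)$, so $\tau\subseteq\mathrm{Eq}(\mathcal V)$.
\end{proof}

Over $n$ letters there are finitely many words of length at most $8$ and at most $n\cdot n^7\cdot2^n$ classes of longer words, so every $F_n(\mathcal V)$ is finite. This alone does not bound the number of subvarieties, since identities may have arbitrarily many letters. But at most $16$ letters of an identity $u\approx v$ occupy positions that $\tau$ remembers, and of any other letter $\tau$ records only whether it occurs in $u$, in $v$, or in both. One letter of each of these three types suffices.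

\begin{lemma}\label{lem:19}
For every identity $u\approx v$ there is an endomorphism $\alpha$ such that $\alpha(u)\approx\alpha(v)$ has at most $19$ letters and every subvariety of $\mathcal V$ that satisfies $\alpha(u)\approx\alpha(v)$ satisfies $u\approx v$.
\end{lemma}

\begin{proof}
For a word $w$ put $e(w)=c(w)$ if $|w|\le8$, and $e(w)=c(xq)$ if $w$ has standard factorization $xmq$. Let $Z=e(u)\cup e(v)$, so $|Z|\le16$, and divide the remaining letters of the identity into
\[
Z_1=(c(u)\cap c(v))\setminus Z,\qquad Z_2=c(u)\setminus(c(v)\cup Z),\qquad Z_3=c(v)\setminus(c(u)\cup Z).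
\]
Choose $y_k\in Z_k$ for each nonempty $Z_k$. Let $\alpha$ send all letters of $Z_k$ to $y_k$, let $\beta$ send $y_k$ to a product of all letters of $Z_k$, and let $\alpha$ and $\beta$ fix all other letters. Then $\alpha(u)\approx\alpha(v)$ has at most $16+3$ letters.

We claim that $\beta\alpha(u)\mathrel{\tau}u$. If $|u|\le8$, then $c(u)\subseteq Z$ and $\beta\alpha(u)=u$. If $u=xmq$, then $c(xq)\subseteq Z$, so $\beta\alpha(u)=x\,\beta\alpha(m)\,q$, and the letters of $c(u)\setminus Z=Z_1\cup Z_2$ all occur in $m$. Thus $c(m)=(c(m)\cap Z)\cup Z_1\cup Z_2=c(\beta\alpha(m))$, which proves the claim. The same argument, with $Z_3$ in place of $Z_2$, gives $\beta\alpha(v)\mathrel{\tau}v$. A subvariety of $\mathcal V$ that satisfies $\alpha(u)\approx\alpha(v)$ therefore satisfies $u\approx\beta\alpha(u)\approx\beta\alpha(v)\approx v$.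
\end{proof}

\begin{proposition}\label{prop:V}
The lattice $\mathfrak L(\mathcal V)$ is finite, and $\mathcal V$ is generated by the finite semigroup $F_{19}(\mathcal V)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:19}, a subvariety $\mathcal W$ of $\mathcal V$ satisfies $u\approx v$ if and only if it satisfies $\alpha(u)\approx\alpha(v)$, where $\alpha$ does not depend on $\mathcal W$. After renaming letters, this shows that $\mathcal W$ is determined by the restriction of $\mathrm{Eq}(\mathcal W)$ to the words over a fixed set of $19$ letters. Since $\mathrm{Eq}(\mathcal W)\supseteq\tau$, this restriction is given by an equivalence relation on the finite set $F_{19}(\mathcal V)$, so there are finitely many possibilities. By (F3), the varieties $\operatorname{var}F_{19}(\mathcal V)$ and $\mathcal V$ satisfy the same identities in $19$ letters, so they are equal.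
\end{proof}

\section{Marked words and subvarieties of the join}\label{sec:marked}

Let $\sigma=\mathrm{Eq}(\mathcal U\vee\mathcal V)$. By (F1) and Lemma~\ref{lem:tau}, $\sigma$ is the intersection of $\sim$ and $\tau$, and cancellation in $S_3$ gives the following description.

\begin{lemma}\label{lem:sigma}
We have $u\mathrel{\sigma}v$ if and only if $u=v$, or $u$ and $v$ have standard factorizations $u=xmq$ and $v=xm'q$ with $c(m)=c(m')$ and $m\sim m'$.
\end{lemma}

A \emph{marked word} is a word $a\,w\,a^7$ with $a\in\mathcal A$, $w\in\mathcal A^+$ and $a\notin c(w)$; we call $a$ its \emph{marker} and $w$ its \emph{core}. The core is exactly the middle, so by Lemma~\ref{lem:sigma},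
\begin{equation}\label{eq:class}
awa^7\mathrel{\sigma}v\iff v=aw'a^7\ \text{ with }\ c(w')=c(w)\ \text{ and }\ w'\sim w .
\end{equation}
In particular, the $\sigma$-class of a marked word consists of marked words.

We want identities that single out the marked words whose cores lie in a prescribed set. Such an identity must turn these words into unmarked words. It can also be applied inside the core of any other marked word, and there it should be harmless: it should change neither the content nor the $\sim$-class of the core. The identities $b\,w\,b^7\approx b^7w\,b$ with $b\notin c(w)$ meet these demands. Their two sides have the same content, they hold in $S_3$ because $7\equiv1\pmod 6$, and the right side is not marked because its first two letters are equal. The remaining danger is an application that involves the marker but not the whole word. The next lemma excludes it.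

\begin{lemma}\label{lem:match}
Let $u=awa^7$ be a marked word and $u=sft$, where $s,t$ may be empty and $f\in\{\beta\omega\beta^7,\ \beta^7\omega\beta\}$ with $\beta,\omega\in\mathcal A^+$. Then one of the following holds.
\begin{enumerate}
\item[(A)] $a\notin c(\beta)$, and $s=as'$, $t=t'a^7$, $w=s'ft'$ for some possibly empty words $s',t'$.
\item[(B)] $\beta=a$, the words $s$ and $t$ are empty, $f=a\omega a^7$ and $\omega=w$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $a\notin c(\beta)$, then the first and the last letter of $f$ differ from $a$. The positions of $u$ that hold letters other than $a$ are those of $w$, so $f$ begins and ends inside $w$, and (A) holds.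

Let $a\in c(\beta)$. Suppose that $\beta$ also contains a letter other than $a$. Then $\beta$ contains two adjacent letters of which exactly one is $a$. The word $u$ has only two such pairs of adjacent positions, one at each end of $w$, whereas $f$ contains eight pairwise disjoint occurrences of $\beta$. This is impossible, so $\beta=a^m$ with $m\ge1$. The maximal blocks of $a$'s in $u$ are the first letter and the final $a^7$. The factor $\beta^7=a^{7m}$ of $f$ lies in one of them, so $m=1$ and this factor is the final block of $u$. Nothing follows the final block; hence $f\ne a^7\omega a$, so $f=a\omega a^7$, and $t$ is empty. Now $s\,a\,\omega=aw$, and $a$ occurs in $aw$ only as the first letter. So $s$ is empty and $\omega=w$.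
\end{proof}

The whole mechanism is visible on cores in one letter.

\begin{example}\label{ex:pentagon}
Let $I_n$ be the identity $b\,y^nb^7\approx b^7y^nb$, and let $\mathcal P_n$ be the subvariety of $\mathcal U\vee\mathcal V$ defined within it by $I_n$. Compare $I_8$ and $I_9$. Neither $\mathcal U$ nor $\mathcal V$ tells them apart. Both hold in $\mathcal U$. Within $\mathcal V$ they are equivalent, since $by^8b^7\mathrel{\tau}by^9b^7$ and
\[
b^7y^8b=b\cdot b^6y^2\cdot y^6b\ \mathrel{\tau}\ b\cdot b^6y^3\cdot y^6b=b^7y^9b .
\]
In the join they are independent. Since $x^n\sim x^{n'}$ means $n\equiv n'\pmod6$, the $\sigma$-class of $ax^9a^7$ is $D=\{ax^na^7:n\equiv3\pmod6\}$ by \eqref{eq:class}. Apply an $I_8$-step to a word of $D$. In case (A) of Lemma~\ref{lem:match}, a power of $x$ is replaced by a power of $x$ of the same length, and nothing changes. In case (B), $x^n=\varphi(y)^8$, which is impossible for odd $n$. So no sequence of steps leaves $D$, the word $a^7x^9a$ is never reached, and $\mathcal P_8$ does not satisfy $I_9$. For the converse take $n\equiv2\pmod6$: case (B) now requires $x^n=\varphi(y)^9$, while $3\nmid n$, so $\mathcal P_9$ does not satisfy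 $I_8$.

Put $\mathcal P=\mathcal P_8\wedge\mathcal P_9\subsetneq\mathcal P_8$. Then $\mathcal P\vee\mathcal V=\mathcal U\vee\mathcal V$ because $\mathcal U\subseteq\mathcal P$, and $\mathcal P_8\wedge\mathcal V\subseteq\mathcal P$ because $I_8$ implies $I_9$ within $\mathcal V$. Therefore
\[
\mathcal P_8\wedge(\mathcal P\vee\mathcal V)=\mathcal P_8\ne\mathcal P=\mathcal P\vee(\mathcal P_8\wedge\mathcal V),
\]
and $\mathfrak L(\mathcal U\vee\mathcal V)$ is not modular. This is the failure that Proposition~\ref{prop:modular} requires.
\end{example}

In the example, $I_8$ moves a marked word out of its class only if some core in the class is a substitution instance of $y^8$. This suggests the following definition. A set $E\subseteq\mathcal A^+$ is \emph{closed} if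
\begin{enumerate}
\item[(C1)] $w\in E$ and $w\sim w'$ imply $w'\in E$;
\item[(C2)] $w\in E$ implies $\varphi(w)\in E$ for every endomorphism $\varphi$ of $\mathcal A^+$.
\end{enumerate}
For a closed set $E$, let $\mathcal W_E$ be the subvariety of $\mathcal U\vee\mathcal V$ defined within $\mathcal U\vee\mathcal V$ by
\[
\Sigma_E=\{\,b\,w\,b^7\approx b^7w\,b\ :\ w\in E,\ b\in\mathcal A\setminus c(w)\,\}.
\]

\begin{proposition}\label{prop:key}
Let $E$ be closed, $w_0\in\mathcal A^+$ and $a\in\mathcal A\setminus c(w_0)$. Then $\mathcal W_E$ satisfies $a\,w_0\,a^7\approx a^7w_0\,a$ if and only if $w_0\in E$.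
\end{proposition}

\begin{proof}
If $w_0\in E$, the identity belongs to $\Sigma_E$. Let $w_0\notin E$, and let $D$ be the set of all marked words $awa^7$ with marker $a$ and $w\sim w_0$. Then $aw_0a^7\in D$, and $a^7w_0a\notin D$ because its second letter is $a$. By (F2), it suffices to show that every $\sigma$-step and every $\Sigma_E$-step that starts at a word $u=awa^7\in D$ ends in $D$. For $\sigma$-steps this is \eqref{eq:class}.

A $\Sigma_E$-step replaces $u=sft$ by $sf't$, where $\{f,f'\}=\{\beta\omega\beta^7,\beta^7\omega\beta\}$, $\beta=\varphi(b)$ and $\omega=\varphi(w')$ for an endomorphism $\varphi$, a letter $b$ and a word $w'\in E$. In case (A) of Lemma~\ref{lem:match}, $w=s'ft'$ and $sf't=a\,s'f't'\,a^7$. Since $c(f')=c(f)$, the letter $a$ does not occur in $s'f't'$, and since $f\sim\beta\omega\beta\sim f'$, we have $s'f't'\sim w\sim w_0$. So $sf't\in D$. In case (B), $w=\varphi(w')$ lies in $E$ by (C2), and then $w_0\in E$ by (C1), a contradiction. So case (B) does not occur.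
\end{proof}

\begin{corollary}\label{cor:reverse}
For closed sets $E$ and $E'$, we have $E\subseteq E'$ if and only if $\mathcal W_{E'}\subseteq\mathcal W_E$.
\end{corollary}

\begin{proof}
If $E\subseteq E'$, then $\Sigma_E\subseteq\Sigma_{E'}$ and $\mathcal W_{E'}\subseteq\mathcal W_E$. If $w\in E\setminus E'$, choose $a\notin c(w)$. By Proposition~\ref{prop:key}, $\mathcal W_E$ satisfies $awa^7\approx a^7wa$ and $\mathcal W_{E'}$ does not, so $\mathcal W_{E'}\not\subseteq\mathcal W_E$.
\end{proof}

\begin{remark}\label{rem:design}
Each piece of information that $\mathcal V$ retains is needed for \eqref{eq:class}. Suppose that $\tau$ is replaced by the relation that protects only the last six letters. Then $awa^7=a\cdot wa\cdot a^6$ and $a^7wa^7=a\cdot a^6wa\cdot a^6$ have middles of the same content and are equal in $S_3$, so a marked word is identified with an unmarked one. The same two words are identified if the first letter is not protected (compare $aw$ with $a^7w$) or if the content of the middle is forgotten (compare $w$ with $a^6w$).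
\end{remark}

For a word $w$ put
\[
\langle w\rangle=\{\,v\in\mathcal A^+:\ v\sim\varphi(w)\ \text{for some endomorphism }\varphi\,\}.
\]
This set is closed, since $v\sim\varphi(w)$ implies $\psi(v)\sim\psi\varphi(w)$, and it lies in every closed set that contains $w$. Thus $\langle v\rangle\subseteq\langle w\rangle$ if and only if $v\in\langle w\rangle$. Any union of closed sets is closed, including the empty one. Closed sets need not be closed under products: $\langle y^2\rangle\cup\langle y^3\rangle$ contains $x^2$ and $y^3$ but not $x^2y^3$. Indeed, $x^2y^3\not\sim p^2$ because $x^2y^3$ is an odd permutation when $y$ is a transposition, and $x^2y^3\not\sim p^3$ because $x^2y^3\ne1=p^3$ when $x$ is a $3$-cycle and all other letters are $1$.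

\section{Words attached to subsets of $\mathbb F_2^r$}\label{sec:words}

By Corollary~\ref{cor:reverse}, we need an infinite strictly descending chain of closed sets, and for this we must decide when $v\in\langle w\rangle$. One effect of a substitution is easy to control. Let $\pi\colon S_3\to\mathbb F_2$ be the parity homomorphism, with kernel $A_3$. The parity of the value of a word is the sum of the parities of the values of its letters, so a substitution acts on parity vectors by a linear map over $\mathbb F_2$. We therefore build words whose value tests whether the parity vector lies in a given set.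

For $g\in S_3$ and $h\in A_3$ we have
\begin{equation}\label{eq:conj}
g^5hg=g^{-1}hg=h^{(-1)^{\pi(g)}},
\end{equation}
because $A_3$ is abelian and a transposition inverts a $3$-cycle. Fix distinct letters $z,x_1,x_2,\dots$, let $r\ge1$, and for $S\subseteq\{1,\dots,r\}$ and $\varepsilon\in\mathbb F_2^r$ put $S\cdot\varepsilon=\sum_{i\in S}\varepsilon_i$. Let $x_S$ be the product of the letters $x_i$, $i\in S$, in increasing order. If the values of $x_1,\dots,x_r$ have parity vector $\varepsilon$, then by \eqref{eq:conj} the word $x_S^5z^2x_S$ has the value $(z^2)^{(-1)^{S\cdot\varepsilon}}$; for $S=\varnothing$ we read this word as $z^2$. Multiplying such words adds the exponents modulo $3$, and the functions $\varepsilon\mapsto(-1)^{S\cdot\varepsilon}$ span all functions $\mathbb F_2^r\to\mathbb F_3$. Explicitly, let $X\subseteq\mathbb F_2^r$, let $\mathbf 1_X\colon\mathbb F_2^r\to\{0,1\}\subseteq\mathbb F_3$ be its indicator function, and put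
\[
k_S=2^{-r}\sum_{\delta\in X}(-1)^{S\cdot\delta}\in\mathbb F_3 .
\]
The sum $\sum_S(-1)^{S\cdot\gamma}=\prod_{i=1}^r\bigl(1+(-1)^{\gamma_i}\bigr)$ equals $2^r$ for $\gamma=0$ and $0$ otherwise, so
\[
\sum_Sk_S(-1)^{S\cdot\varepsilon}=2^{-r}\sum_{\delta\in X}\sum_S(-1)^{S\cdot(\delta+\varepsilon)}=\mathbf 1_X(\varepsilon).
\]
Represent $k_S$ by an integer in $\{1,2,3\}$, which keeps all factors nonempty, and define
\[
w_X=\prod_{S\subseteq\{1,\dots,r\}}\bigl(x_S^5z^2x_S\bigr)^{k_S},
\]
with the factors in any fixed order. Under every assignment in $S_3$,
\begin{equation}\label{eq:value}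
w_X(x_1,\dots,x_r,z)=(z^2)^{\mathbf 1_X(\pi(x_1),\dots,\pi(x_r))}\in A_3 .
\end{equation}
For $X\subseteq\mathbb F_2^r$ and $Y\subseteq\mathbb F_2^s$ we write $Y\to X$ if there is a linear map $L\colon\mathbb F_2^s\to\mathbb F_2^r$ with $L(Y)\subseteq X$, and $Y\not\to X$ otherwise.

\begin{example}\label{ex:small}
For $r=1$ and $X=\{1\}$ we get $k_\varnothing=2$ and $k_{\{1\}}=1$, so $w_{\{1\}}=z^4x_1^5z^2x_1$. In $S_3$ this is the commutator $z^{-2}x_1^{-1}z^2x_1$, which is $1$ for even $x_1$ and $z^{-4}=z^2$ for odd $x_1$. For $r=2$ and the set $X_2$ of the three nonzero vectors we get $k_\varnothing=3$ and $k_S=2$ for $S\ne\varnothing$, so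
\[
w_{X_2}=z^6\,(x_1^5z^2x_1)^2\,(x_2^5z^2x_2)^2\,\bigl((x_1x_2)^5z^2x_1x_2\bigr)^2 .
\]
Substituting $x_1^2$ for $x_2$ corresponds to the linear map $\varepsilon\mapsto(\varepsilon,0)$, and by \eqref{eq:value} it turns $w_{X_2}$ into a word that is equal to $w_{\{1\}}$ in $S_3$. So $w_{\{1\}}\in\langle w_{X_2}\rangle$. On the other hand $X_2\not\to\{1\}$, since a linear map that sends both basis vectors to $1$ sends their sum to $0$; the next lemma then gives $w_{X_2}\notin\langle w_{\{1\}}\rangle$.
\end{example}

In general a linear map $L$ with $L(Y)\subseteq X$ may also send vectors outside $Y$ into $X$. Then substituting for the $x_i$ alone produces a word that is nontrivial on too many parity vectors. The remedy is to substitute for $z$ a word that is trivial outside $Y$.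

\begin{lemma}\label{lem:linear}
Let $r,s\ge1$, $X\subseteq\mathbb F_2^r$ and $Y\subseteq\mathbb F_2^s$. Then $w_Y\in\langle w_X\rangle$ if and only if $Y\to X$.
\end{lemma}

\begin{proof}
Let $L=(L_{ij})$ be a linear map with $L(Y)\subseteq X$. For $1\le i\le r$, let $\varphi(x_i)$ be the product of the letters $x_j$ with $L_{ij}=1$, or $x_1^2$ if the $i$-th row of $L$ is zero, and let $\varphi(z)=w_Y^2$. Take any assignment in $S_3$, and let $\varepsilon$ be the parity vector of the values of $x_1,\dots,x_s$. The values of $\varphi(x_1),\dots,\varphi(x_r)$ have parity vector $L\varepsilon$, and $\varphi(z)^2=w_Y^4$ has the same value as $w_Y$, because this value lies in $A_3$. Applying \eqref{eq:value} twice, we find that $\varphi(w_X)$ has the value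
\[
w_Y^{\,\mathbf 1_X(L\varepsilon)}=(z^2)^{\mathbf 1_Y(\varepsilon)\mathbf 1_X(L\varepsilon)}=(z^2)^{\mathbf 1_Y(\varepsilon)},
\]
since $\varepsilon\in Y$ implies $L\varepsilon\in X$. Hence $\varphi(w_X)\sim w_Y$.

Conversely, let $w_Y\sim\varphi(w_X)$. For $1\le i\le r$ and $1\le j\le s$, let $L_{ij}\in\mathbb F_2$ be the parity of the number of occurrences of $x_j$ in $\varphi(x_i)$. Given $\varepsilon\in Y$, assign to $x_j$ $(1\le j\le s)$ the value $\theta^{\varepsilon_j}$, where $\theta$ is a fixed transposition, to $z$ a $3$-cycle $g$, and to all other letters the value $1$. Only the letters $x_1,\dots,x_s$ can have odd values, so the values of the $\varphi(x_i)$ have parity vector $L\varepsilon$. By \eqref{eq:value}, $w_Y$ has the value $g^2\ne1$, and $\varphi(w_X)$ has the value $(\varphi(z)^2)^{\mathbf 1_X(L\varepsilon)}$. So $\mathbf 1_X(L\varepsilon)\ne0$, that is, $L\varepsilon\in X$.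
\end{proof}

If $0\in X$, the zero map shows that $Y\to X$ for every $Y$. The sets used below do not contain $0$.

\section{An ascending chain of subvarieties}\label{sec:chain}

The obstruction to $X_2\to\{1\}$ in Example~\ref{ex:small} is that three elements of $X_2$ have sum $0$, while no odd number of copies of $1$ has sum $0$. For $X\subseteq\mathbb F_2^r$ let $\lambda(X)$ be the least odd number $m$ such that some $m$ elements of $X$, with repetitions allowed, have sum $0$; put $\lambda(X)=\infty$ if there is no such $m$. Even numbers carry no information, since $\delta+\delta=0$. A linear map preserves vanishing sums, so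
\begin{equation}\label{eq:lambda}
Y\to X\quad\text{implies}\quad\lambda(X)\le\lambda(Y).
\end{equation}
For even $r\ge2$ let $e_1,\dots,e_r$ be the standard basis of $\mathbb F_2^r$ and
\[
X_r=\{e_1,\dots,e_r,\ e_1+\dots+e_r\}.
\]

\begin{lemma}\label{lem:chain}
For even $r\ge2$ we have $\lambda(X_r)=r+1$, $X_{r+2}\to X_r$ and $X_r\not\to X_{r+2}$.
\end{lemma}

\begin{proof}
The $r+1$ elements of $X_r$ have sum $0$, and $r+1$ is odd. Conversely, take a family of an odd number $m$ of elements of $X_r$ with sum $0$, in which $e_i$ occurs $m_i$ times and $e_1+\dots+e_r$ occurs $m_0$ times. The $i$-th coordinate of the sum gives $m_i\equiv m_0\pmod2$, so $m=m_0+m_1+\dots+m_r\equiv(r+1)m_0\equiv m_0\pmod2$. Thus $m_0,m_1,\dots,m_r$ are all odd, and $m\ge r+1$. This proves $\lambda(X_r)=r+1$, and $X_r\not\to X_{r+2}$ follows from \eqref{eq:lambda}. The linear map $\mathbb F_2^{r+2}\to\mathbb F_2^r$ with $e_i\mapsto e_i$ for $i\le r$ and $e_{r+1},e_{r+2}\mapsto e_1$ sends $e_1+\dots+e_{r+2}$ to $e_1+\dots+e_r$, so $X_{r+2}\to X_r$.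
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:acc}]
The statements on $\mathfrak L(\mathcal U)$ and $\mathfrak L(\mathcal V)$ are Propositions~\ref{prop:U}(b) and~\ref{prop:V}. Put $E_r=\langle w_{X_r}\rangle$. By Lemmas~\ref{lem:linear} and~\ref{lem:chain}, $w_{X_{r+2}}\in E_r$ and $w_{X_r}\notin E_{r+2}$, so $E_2\supsetneq E_4\supsetneq E_6\supsetneq\cdots$. By Corollary~\ref{cor:reverse},
\[
\mathcal W_{E_2}\subsetneq\mathcal W_{E_4}\subsetneq\mathcal W_{E_6}\subsetneq\cdots
\]
is an infinite strictly ascending chain in $\mathfrak L(\mathcal U\vee\mathcal V)$.
\end{proof}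

\section{An antichain and the power set of $\mathbb N$}\label{sec:antichain}

Since unions of closed sets are closed, an infinite family of sets $Y_j$ with $Y_i\not\to Y_j$ for all $i\ne j$ yields a closed set for every set of indices. The invariant $\lambda$ forbids maps in one direction only, so we need a second obstruction. If $0\notin Y_i$, then $L(Y_j)\subseteq Y_i$ forces $Y_j\cap\ker L=\varnothing$. We therefore make $Y_j$ thick enough to meet the kernel of every linear map to the spaces of the earlier sets, and place it in a space of so large a dimension that $\lambda(Y_j)$ is still large. A Hamming ball around the all-ones vector has both properties.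

Let $N_j=2^{2^j}-1$ for $j\ge0$. These numbers are odd and increasing, $N_0=1$, $N_1=3$, and $N_j=(N_{j-1}+1)^2-1=(N_{j-1}+2)N_{j-1}$. Let $\operatorname{wt}(d)$ be the number of nonzero coordinates of a vector $d$, and let $\mathbf 1$ be the all-ones vector. For $j\in\mathbb N=\{1,2,\dots\}$ put
\[
Y_j=\{\,\mathbf 1+d\ :\ d\in\mathbb F_2^{N_j},\ \operatorname{wt}(d)\le N_{j-1}\,\}.
\]

\begin{lemma}\label{lem:antichain}
If $i,j\in\mathbb N$ and $i\ne j$, then $Y_i\not\to Y_j$.
\end{lemma}

\begin{proof}
We first show that
\begin{equation}\label{eq:bounds}
N_{j-1}+2\le\lambda(Y_j)\le N_j\qquad(j\in\mathbb N).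
\end{equation}
The vectors $\mathbf 1+e_l$, $1\le l\le N_j$, lie in $Y_j$ because $N_{j-1}\ge1$. Their number $N_j$ is odd, and their sum is $N_j\mathbf 1+\mathbf 1=0$. This gives the upper bound. If $m$ is odd and $\mathbf 1+d_1,\dots,\mathbf 1+d_m\in Y_j$ have sum $0$, then $d_1+\dots+d_m=\mathbf 1$, so $(N_{j-1}+2)N_{j-1}=N_j\le mN_{j-1}$. This gives the lower bound. In particular $\lambda(Y_j)>1$, that is, $0\notin Y_j$.

Let $i<j$, so that $N_i\le N_{j-1}$. By \eqref{eq:bounds}, $\lambda(Y_i)\le N_{j-1}<\lambda(Y_j)$, and $Y_i\not\to Y_j$ by \eqref{eq:lambda}. For the other direction, let $L\colon\mathbb F_2^{N_j}\to\mathbb F_2^{N_i}$ be linear. The vectors $L(e_l)$ span the image of $L$, so they include a basis of it, which has at most $N_i$ elements. Expressing $L(\mathbf 1)$ in this basis gives $L(\mathbf 1)=\sum_{l\in B}L(e_l)$ with $|B|\le N_i\le N_{j-1}$. The vector $\mathbf 1+\sum_{l\in B}e_l$ lies in $Y_j$, and $L$ sends it to $0\notin Y_i$. Hence $Y_j\not\to Y_i$.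
\end{proof}

\begin{proposition}\label{prop:power}
The power set of $\mathbb N$ order-embeds in $\mathfrak L(\mathcal U\vee\mathcal V)$.
\end{proposition}

\begin{proof}
For $J\subseteq\mathbb N$ let $E_J=\bigcup_{j\in J}\langle w_{Y_j}\rangle$, a closed set. By Lemmas~\ref{lem:linear} and~\ref{lem:antichain}, $w_{Y_i}\in\langle w_{Y_j}\rangle$ if and only if $i=j$, so $w_{Y_i}\in E_J$ if and only if $i\in J$. Hence $E_J\subseteq E_{J'}$ if and only if $J\subseteq J'$. By Corollary~\ref{cor:reverse}, the map $J\mapsto\mathcal W_{E_{\mathbb N\setminus J}}$ is an order embedding.
\end{proof}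

\section{A finite basis for the join}\label{sec:basis}

Lemma~\ref{lem:sigma} compares the middles of two words by their contents and by $\sim$. This is the equational theory of a familiar variety. Let $\mathcal{SL}$ be the variety of semilattices, defined by $xy\approx yx$ and $x^2\approx x$. It satisfies $u\approx v$ if and only if $c(u)=c(v)$: the two identities sort a word and delete repetitions, and the semilattice $\{0,1\}$ under multiplication separates words of different content. By (F1), $\mathcal U\vee\mathcal{SL}$ satisfies $m\approx m'$ if and only if $c(m)=c(m')$ and $m\sim m'$. We find a basis for $\mathcal U\vee\mathcal{SL}$ and then pad it with the protected letters.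

\begin{lemma}\label{lem:clifford}
The variety $\mathcal U\vee\mathcal{SL}$ is defined by $y^7\approx y$ and $y^2z^2\approx z^2y^2$.
\end{lemma}

\begin{proof}
Both identities hold in $S_3$ and in semilattices. Let $C$ be a semigroup that satisfies them. For $g\in C$ the element $g^6$ is idempotent, since $g^{12}=g^7g^5=g^6$, and $g^6g=g=gg^6$. Idempotents are squares, so they commute.

Idempotents are central. Let $e$ be idempotent, $g\in C$ and $h=(ge)^6$. Then $he=h$, so $eh=h$ because $e$ and $h$ commute, and $e\cdot ge=eh\cdot ge=h\cdot ge=ge$. The left-right dual argument, with $(eg)^6$ in place of $h$, gives $eg\cdot e=eg$. Thus $ge=ege=eg$.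

Let $c(m)=c(m')=\{y_1,\dots,y_k\}$ and $m\sim m'$. Assign $g_i\in C$ to $y_i$ and let $e=g_1^6\cdots g_k^6$, a central idempotent. Replace each factor $g_i$ in the product $m(g_1,\dots,g_k)$ by $g_ig_i^6$ and collect the central idempotents; since every $y_i$ occurs in $m$, they multiply to $e$. So
\[
m(g_1,\dots,g_k)=m(g_1,\dots,g_k)\,e=m(g_1e,\dots,g_ke),
\]
and the same holds for $m'$; this is where equality of contents is used. The set $eC$ is a monoid with identity $e$, and $(g_ie)^6=g_i^6e=e$, so each $g_ie$ lies in the group $G$ of units of $eC$. The group $G$ satisfies $x^7=x$, hence $x^6=1$, and $x^2y^2=y^2x^2$, so $G\in\mathcal U$ by Proposition~\ref{prop:U}(a). Therefore $m(g_1e,\dots,g_ke)=m'(g_1e,\dots,g_ke)$. Thus $C$ satisfies all identities of $\mathcal U\vee\mathcal{SL}$.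
\end{proof}

\begin{proposition}\label{prop:basis}
The variety $\mathcal U\vee\mathcal V$ is defined by
\begin{equation}\label{eq:basis}
xy^7\,t_1\cdots t_7\approx xy\,t_1\cdots t_7,\qquad xy^2z^2\,t_1\cdots t_7\approx xz^2y^2\,t_1\cdots t_7 .
\end{equation}
\end{proposition}

\begin{proof}
Both identities belong to $\sigma$ by Lemma~\ref{lem:sigma}. Conversely, let $u\mathrel{\sigma}v$ and $u\ne v$. Then $u=xmq$ and $v=xm'q$ with $q=q_1\cdots q_7$, and $\mathcal U\vee\mathcal{SL}$ satisfies $m\approx m'$. By Lemma~\ref{lem:clifford} and (F2), a sequence of steps $s\,\varphi(p)\,t\to s\,\varphi(p')\,t$ leads from $m$ to $m'$, where $\{p,p'\}$ is $\{y^7,y\}$ or $\{y^2z^2,z^2y^2\}$. The replacement $xs\,\varphi(p)\,tq\to xs\,\varphi(p')\,tq$ is an instance of the corresponding identity in \eqref{eq:basis}, with $xs$ for $x$, $\varphi(y)$ and $\varphi(z)$ for $y$ and $z$, $tq_1$ for $t_1$, and $q_i$ for $t_i$ $(i\ge2)$. So \eqref{eq:basis} implies $u\approx v$.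
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The variety $\mathcal U$ is generated by $S_3$, and it is finitely based with five subvarieties by Proposition~\ref{prop:U}. The variety $\mathcal V$ is finitely based by definition, and it is generated by a finite semigroup and has finitely many subvarieties by Proposition~\ref{prop:V}. So both are Cross varieties. The finite semigroup $S_3\times F_{19}(\mathcal V)$ lies in $\mathcal U\vee\mathcal V$ and projects onto both factors, so it generates $\mathcal U\vee\mathcal V$. The join is finitely based by Proposition~\ref{prop:basis}, and the power set of $\mathbb N$ order-embeds in $\mathfrak L(\mathcal U\vee\mathcal V)$ by Proposition~\ref{prop:power}.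

In the power set of $\mathbb N$, the sets $\{1,\dots,n\}$ form an infinite strictly ascending chain and their complements form an infinite strictly descending chain. After identifying $\mathbb N$ with $\mathbb Q$ by a bijection, the map $\xi\mapsto\{\kappa\in\mathbb Q:\kappa<\xi\}$ is an order embedding of $(\mathbb R,\le)$. The order embedding into $\mathfrak L(\mathcal U\vee\mathcal V)$ carries these chains to chains of the same types, and it shows that $|\mathfrak L(\mathcal U\vee\mathcal V)|\ge2^{\aleph_0}$. By (F1), a semigroup variety is determined by a subset of the countable set $\mathcal A^+\times\mathcal A^+$, so equality holds.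
\end{proof}

\begin{thebibliography}{9}

\bibitem{JL}
Marcel Jackson and Edmond W. H. Lee, \emph{Monoid varieties with extreme properties}, arXiv:1511.08239 (2015).

\end{thebibliography}
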